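# Commuting and doubly commuting contractions: a lifting property that holds and one that fails

## 1. A triangular doubling that turns almost commuting into intertwining

Let $R$ be a unital $C^*$-algebra, let $a,T\in R$, and let $g>0$. Write $[a,b]=ab-ba$. From $a,T,g$ form a $2\times2$ matrix and a column over $R$:
$$T^\sharp=\begin{pmatrix}T&g^{-1}[a,T]\\0&T\end{pmatrix}\in M_2(R),\qquad \Xi=\begin{pmatrix}a\\g1\end{pmatrix}\in M_{2,1}(R).$$
The pair has three properties, each a one-line check. First, the column intertwines $T$ and $T^\sharp$ exactly, whatever $[a,T]$ is: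
$$T^\sharp\,\Xi=\begin{pmatrix}Ta+[a,T]\\gT\end{pmatrix}=\begin{pmatrix}aT\\gT\end{pmatrix}=\Xi\,T.\tag{1}$$
Second, $T^\sharp$ is conjugate to $T\oplus T$ by a matrix that does not depend on $T$:
$$T^\sharp=Q\,(T\oplus T)\,Q^{-1},\qquad Q=\begin{pmatrix}1&g^{-1}a\\0&1\end{pmatrix},\tag{2}$$
because the upper right entry of the product is $-g^{-1}Ta+g^{-1}aT$. So if several $T_j$ commute with each other, then so do the $T_j^\sharp$ (same $a$, same $g$). Third,
$$\|T^\sharp-T\oplus T\|\le g^{-1}\|[a,T]\|,\qquad \|\Xi\|^2=\|a^*a+g^2\|\le\|a\|^2+g^2.\tag{3}$$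
Suppose $\|[a,T]\|\le\gamma$ with $\gamma$ small, and take $g=\sqrt\gamma$. Then $T^\sharp$ is within $\sqrt\gamma$ of $T\oplus T$, and $\Xi$ is within $\sqrt\gamma$ of $\binom a0$. An approximate relation $aT\approx Ta$ has been replaced by the exact relation (1), at a cost of $\sqrt\gamma$.

For instance, in $M_2$ let $T=e_{12}$ and $a=\gamma e_{22}$. Then $[a,T]=-\gamma e_{12}$, and with $g=\sqrt\gamma$ the upper entry of $T^\sharp\Xi$ is $\gamma e_{12}e_{22}-\gamma e_{12}=0$. The upper entry of $\Xi T$ is $\gamma e_{22}e_{12}=0$. Both lower entries are $\sqrt\gamma\,e_{12}$.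

An intertwining relation becomes a commutation relation on a direct sum: on $R\oplus R^2$ the operators $T\oplus T^\sharp$ and $\begin{pmatrix}0&0\\\Xi&0\end{pmatrix}$ commute, by (1).

Here is what this is for. Take two contractions that are only required to commute, $z_1z_2=z_2z_1$, and form the largest $C^*$-algebra that they can generate. Suppose a unital completely positive map from it goes into a quotient $C/I$. Can the map be lifted to $C$, at least on finite-dimensional pieces? And what if the two contractions are also required to commute with each other's adjoints? These two questions are stated in David P. Blecher and Benton L. Duncan, "Nuclearity-related properties for nonselfadjoint algebras", arXiv:0804.0028 (2008), where they are left open. The answer is yes in the first case, and the doubling is the reason. It is no in the second case. The object behind the "no" is a large matrix of signs, which appears in Section 7.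

## 2. Universal algebras, ucp lifting, and the theorems

An **operator system** in a unital $C^*$-algebra is a self-adjoint subspace that contains $1$; "ucp" means unital completely positive.

**Definition (maximal $C^*$-algebra).** For an operator algebra $A$, $C^*_{\max}(A)$ is the $C^*$-algebra generated by $A$ such that every completely contractive homomorphism from $A$ into a $C^*$-algebra $B$ extends uniquely to a $*$-homomorphism $C^*_{\max}(A)\to B$.

If $A$ is unital, it is enough to test this on unital homomorphisms: $1$ goes to a contractive idempotent, that is, to a projection $p$, and the homomorphism is a unital homomorphism into $pBp$.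

The example to keep in mind is the disk algebra $A(\mathbb D)\subseteq C(\mathbb T)$, where $\mathbb D$ is the open unit disk. A unital completely contractive homomorphism is determined by the image of the coordinate function, which is a contraction, and every contraction occurs (by unitary dilation). So
$$\mathcal C:=C^*_{\max}(A(\mathbb D))$$
is the universal unital $C^*$-algebra generated by one contraction $z$.

**Definition ($\mathfrak A_n$).** $\mathfrak A_n$ is the universal unital $C^*$-algebra generated by $n$ commuting contractions $z_1,\dots,z_n$; no relation between $z_i$ and $z_j^*$ is imposed.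

So $\mathfrak A_1=\mathcal C$. For the bidisk algebra $A(\mathbb D^2)\subseteq C(\mathbb T^2)$ we have
$$C^*_{\max}(A(\mathbb D^2))=\mathfrak A_2 .\tag{4}$$
Indeed, Ando's theorem says that two commuting contractions $T_1,T_2$ have a commuting unitary dilation. Hence $p\mapsto p(T_1,T_2)$ is completely contractive for the norm of $C(\mathbb T^2)$ and extends to a unital completely contractive homomorphism of $A(\mathbb D^2)$. Conversely, a unital completely contractive homomorphism of $A(\mathbb D^2)$ is determined by the images of the two coordinate functions, which are commuting contractions.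

The second algebra is $X:=\mathcal C\otimes_{\max}\mathcal C$, with $\alpha=z\otimes1$ and $\beta=1\otimes z$. By the universal property of $\otimes_{\max}$, unital $*$-homomorphisms from $X$ correspond to pairs of unital $*$-homomorphisms of $\mathcal C$ with commuting ranges. That is, they correspond to pairs of contractions $\alpha,\beta$ with $[\alpha,\beta]=[\alpha,\beta^*]=0$; I call such pairs doubly commuting.

**Definition (LLP, LP).** A unital $C^*$-algebra $A$ has the LLP if the following holds for every unital $C^*$-algebra $C$, closed two-sided ideal $I$ with quotient map $q:C\to C/I$, ucp $u:A\to C/I$ and finite-dimensional operator system $E\subseteq A$: there is a ucp $v:E\to C$ with $q\circ v=u|_E$. A separable unital $A$ has the LP if every ucp $u:A\to C/I$ has a ucp lift $A\to C$.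

Restricting the lift shows that the LP implies the LLP. By Kirchberg's theorem the LLP is equivalent to $A\otimes_{\min}B(\ell^2)=A\otimes_{\max}B(\ell^2)$; only Section 13 uses this. As a first example, $A=\mathbb C^2$ has the LP. A ucp map is given by $b=u(e_1)$ with $0\le b\le1$ in $C/I$. Take a self-adjoint lift of $b$, cut it by functional calculus to $\tilde b$ with $0\le\tilde b\le1$, and put $v(e_1)=\tilde b$, $v(e_2)=1-\tilde b$.

**Theorem A.** For every $n\ge1$, $\mathfrak A_n$ has the LP. In particular $C^*_{\max}(A(\mathbb D^2))=\mathfrak A_2$ has the LP, hence the LLP.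

**Theorem B.** $X=\mathcal C\otimes_{\max}\mathcal C$ does not have the LLP. Local liftability already fails for a unital $*$-homomorphism $X\to\prod_nM_{k_n}/\bigoplus_nM_{k_n}$ on the operator system spanned by $1,\alpha,\beta,\alpha^*,\beta^*,\alpha^*\alpha,\alpha\alpha^*,\beta^*\beta,\beta\beta^*$.

**Corollary C.** For $r,s\in\{1,2,\dots,\infty\}$, $C^*(\mathbb F_r\times\mathbb F_s)$ has the LLP if and only if $\min(r,s)=1$.

We take the following theorems as given.

* Ando's theorem, used in (4); Arveson's extension theorem for ucp maps into $B(\mathcal H)$; Stinespring's theorem.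
* Arveson (*Notes on extensions of $C^*$-algebras*, Duke Math. J. 1977): if $A$ is separable and unital, the set of ucp maps $A\to C/I$ that have a ucp lift is closed in the point-norm topology. Also, every ideal $J\subseteq R$ has a quasicentral approximate unit: an approximate unit $(e_\lambda)$ of $J$ with $0\le e_\lambda\le1$ and $\|[e_\lambda,r]\|\to0$ for every $r\in R$. (For $\bigoplus_n M_{k_n}\subseteq\prod_nM_{k_n}$ the units of the first $\lambda$ blocks will do; they are even central.)
* Kirchberg: $C^*(\mathbb F_\infty)$ has the LP.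
* Kazhdan: $SL_3(\mathbb Z)$ has property (T).
* Standard forms of von Neumann algebras (Araki, Connes, Haagerup), recalled in Section 10.

One routine fact is used several times: a contraction $\bar y\in C/I$ lifts to a contraction. If $y$ is any lift, put $f(t)=\min(1,t^{-1/2})$; then $yf(y^*y)$ has norm at most $1$ and still lifts $\bar y$, since $f=1$ on $[0,1]$.

## 3. One contraction is easy; two almost commuting matrices cannot be rounded

For $n=1$ Theorem A takes three lines. Every element of a unital $C^*$-algebra is a combination of four unitaries, so the separable algebra $\mathfrak A_1$ is generated by countably many unitaries. Hence there is a surjective unital $*$-homomorphism $q:R=C^*(\mathbb F_\infty)\to\mathfrak A_1$. Lift $z$ to a contraction $\hat a\in R$. By universality there is a $*$-homomorphism $s:\mathfrak A_1\to R$ with $s(z)=\hat a$, so $q\circ s=\mathrm{id}$. If $u:\mathfrak A_1\to C/I$ is ucp, lift $u\circ q$ to $\tilde u:R\to C$ by the LP of $R$; then $\tilde u\circ s$ lifts $u$.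

For $n=2$ the same start gives contractions $\hat a_1,\hat a_2\in R$ whose commutator lies in $\ker q$, and the quasicentral approximate unit lets us make the commutator as small as we like (Section 5). The sensible next move is to round: replace an almost commuting pair of contractions by a nearby commuting pair in the same algebra. With bounds that hold in all $C^*$-algebras, this is impossible.

**Example (clock and shift).** On $\mathbb C^m$ with basis $(e_l)_{l\in\mathbb Z/m}$ let $q=e^{2\pi i/m}$, $\mathsf Xe_l=e_{l+1}$, $\mathsf Ze_l=q^le_l$. Then $\mathsf{ZX}=q\,\mathsf{XZ}$, so $\|[\mathsf Z,\mathsf X]\|=|q-1|\le2\pi/m$. If $m\ge17$, there are no commuting matrices $A,B$ with $\|A-\mathsf Z\|,\|B-\mathsf X\|\le\eta:=\frac1{10}$.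

To check this, suppose there are. Let $Z_s=(1-s)\mathsf Z+sA$, $X_s=(1-s)\mathsf X+sB$ for $s\in[0,1]$, and
$$\gamma_s(r)=\det\big((1-r)X_sZ_s+rZ_sX_s\big)=\det\big(X_sZ_s+r[Z_s,X_s]\big),\qquad r\in[0,1].$$
Since $\det(X_sZ_s)=\det(Z_sX_s)$, each $\gamma_s$ is a closed curve. It avoids $0$: $Z_s,X_s$ are within $\eta$ of unitaries, so $\|(X_sZ_s)^{-1}\|\le(1-\eta)^{-2}$, while $\|[Z_s,X_s]\|\le|q-1|+2(2\eta+\eta^2)\le0.37+0.42<0.81=(1-\eta)^2$. So the winding number of $\gamma_s$ around $0$ does not depend on $s$. For $s=1$ the curve is constant, with winding number $0$. For $s=0$ it is $\big((1-r)+rq\big)^m\det(\mathsf{XZ})$; the argument of $(1-r)+rq$ increases by $2\pi/m$, so the winding number is $1$. This is a contradiction.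

What saves the situation is that we need only a ucp map, that is, a compression of a $*$-homomorphism, and only approximately, because of Arveson's closure theorem. So we may look for commuting contractions in a matrix algebra $M_L(R)$, together with a unit column $V$ that approximately carries $a_j$ to $S_j$ and $a_j^*$ to $S_j^*$. Both are required because a ucp map must be controlled on all words in the generators and their adjoints.

## 4. Chains of doublings: commuting contractions in a matrix amplification

**Proposition 1.** Let $n\ge1$. For every $\varepsilon\in(0,1)$ there are $\delta=\delta_n(\varepsilon)\in(0,1)$ and $L=L_n(\varepsilon)\in\mathbb N$ with the following property. For every unital $C^*$-algebra $R$ and contractions $a_1,\dots,a_n\in R$ with $\|[a_i,a_j]\|\le\delta$ for all $i,j$, there are commuting contractions $S_1,\dots,S_n\in M_L(R)$ and a unit column $V\in M_{L,1}(\mathbb C)$ such that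

(i) $\|S_jV-Va_j\|\le\varepsilon$ and $\|S_j^*V-Va_j^*\|\le\varepsilon$ for all $j$;

(ii) for every contraction $x\in R$ with $\|[x,a_j]\|\le\delta$ for all $j$, we have $\|[x\otimes1_L,S_j]\|\le\varepsilon$ for all $j$.

Part (ii) is what makes an induction on $n$ run: with $x=a_{n+1}$ it says that the next contraction still almost commutes with the commuting contractions built so far.

The plan for the step $n\to n+1$ is this. By induction we have commuting $B_1,\dots,B_n$ that almost commute with (an amplification of) $a=a_{n+1}$. One doubling gives operators $T\oplus T^\sharp$ and $\begin{pmatrix}0&0\\\Xi&0\end{pmatrix}$ that commute exactly, but the second operator is a shift with one step. To see $a$ in it, take a column spread over the levels with weights $c_0,c_1$; level $0$ receives nothing and level $1$ emits nothing, so the error is at least of size $\sqrt{c_0^2+c_1^2}=1$ when $a$ is unitary. The cure is to double $M$ times, so that the shift is long, and to let the weights rise from and fall back to $0$ slowly.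

**Proof.** For $n=1$ take $S_1=a_1$, $L=1$, $V=1$, $\delta=\varepsilon$. Now assume the proposition for $n$, and let $\varepsilon\in(0,1)$.

**Step 1. Choice of constants.** The purpose is to fix, before any algebra is given, how often we double and how small the commutators must be. Choose $M\ge1$ with $\frac{\pi}{M+2}\le\frac\varepsilon4$. For $t>0$ put
$$\gamma_0=t,\qquad\gamma_{i+1}=\gamma_i+2\sqrt{\gamma_i},\qquad g_i=\sqrt{\gamma_i},\qquad\Gamma=\sum_{i<M}\sqrt{\gamma_i}.$$
The $\gamma_i$ increase with $i$; for fixed $M$, $\Gamma\to0$ and $\gamma_M\to0$ as $t\to0$. Choose $t\in(0,\varepsilon/4]$ with $\Gamma\le\varepsilon/8$ and $\gamma_M\le\varepsilon$. Put $L'=L_n(t)$, $\delta_{n+1}(\varepsilon)=\min(\delta_n(t),t)$ and $L=L_{n+1}(\varepsilon)=L'(2^{M+1}-1)$.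

Let $a_1,\dots,a_n,a:=a_{n+1}\in R$ be contractions with pairwise commutators of norm at most $\delta_{n+1}(\varepsilon)$. The case $n$, with $t$ in place of $\varepsilon$, gives commuting contractions $B_1,\dots,B_n\in R':=M_{L'}(R)$ and a unit column $V'$ with (i) and (ii) for $t$. For $y\in R$ write $y'=y\otimes1_{L'}\in R'$ and $y^{(i)}=y'\otimes1_{2^i}\in M_{2^i}(R')$, with $M_{2^{i+1}}(R')$ read as $2\times2$ blocks over $M_{2^i}(R')$, so that $y^{(i+1)}=y^{(i)}\oplus y^{(i)}$. By (ii) with $x=a$, $\|[a',B_j]\|\le t$.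

**Step 2. The chain.** The purpose is to iterate Section 1 and to record what is exact. Put $T_{j,0}=B_j$ and, for $0\le i<M$,
$$T_{j,i+1}=\begin{pmatrix}T_{j,i}&g_i^{-1}[a^{(i)},T_{j,i}]\\0&T_{j,i}\end{pmatrix}\in M_{2^{i+1}}(R'),\qquad\Xi_i=\begin{pmatrix}a^{(i)}\\g_i1\end{pmatrix}\in M_{2^{i+1},2^i}(R').$$
This is the doubling of $T_{j,i}$ with $a^{(i)}$ and $g_i$. By (1), $T_{j,i+1}\Xi_i=\Xi_iT_{j,i}$. By (2) and induction on $i$, the elements $T_{1,i},\dots,T_{n,i}$ commute for each $i$.

**Step 3. Commutator bounds.** The purpose is to check that the smallness survives all $M$ doublings. We claim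
$$\|[a^{(i)},T_{j,i}]\|\le\gamma_i\qquad(0\le i\le M).$$
For $i=0$ this is $\|[a',B_j]\|\le t$. Given it for $i$, the matrix $[a^{(i+1)},T_{j,i+1}]$ has both diagonal entries $[a^{(i)},T_{j,i}]$ and upper right entry $g_i^{-1}[a^{(i)},[a^{(i)},T_{j,i}]]$. So its norm is at most $\gamma_i+g_i^{-1}\cdot2\gamma_i=\gamma_i+2\sqrt{\gamma_i}=\gamma_{i+1}$.

Next let $x\in R$ be a contraction with $\|[x,a_j]\|\le\delta_{n+1}(\varepsilon)$ for all $j\le n+1$. We claim $\|[x^{(i)},T_{j,i}]\|\le\gamma_i$ for $0\le i\le M$. For $i=0$ this is (ii) for the $B_j$. To pass from $i$ to $i+1$, we would like to compute the upper right entry of $[x^{(i+1)},T_{j,i+1}]$: it is exactly $g_i^{-1}\big[x^{(i)},[a^{(i)},T_{j,i}]\big]$, and since $\|x\|\le1$ its norm is at most $g_i^{-1}\cdot2\gamma_i=2\sqrt{\gamma_i}$. The diagonal entries are $[x^{(i)},T_{j,i}]$, of norm at most $\gamma_i$. The sum is $\gamma_{i+1}$.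

**Step 4. Norm bounds.** The purpose is to see that one small rescaling makes everything contractive. By (3) and Step 3, $\|T_{j,i+1}-T_{j,i}\oplus T_{j,i}\|\le g_i^{-1}\gamma_i=\sqrt{\gamma_i}$. Adding up, for $i\le M$,
$$\|T_{j,i}-B_j\otimes1_{2^i}\|\le\Gamma,\qquad\|T_{j,i}\|\le1+\Gamma .$$
Also $\|\Xi_i\|\le\sqrt{1+\gamma_i}\le1+\sqrt{\gamma_i}\le1+\Gamma$ for $i<M$.

**Step 5. From intertwining to commutation.** The purpose is to assemble the levels. Since $\sum_{i=0}^M2^i=2^{M+1}-1$, we may view $M_L(R)$ as matrices over $R'$ acting on $\bigoplus_{i=0}^M(R')^{2^i}$. Put $\widetilde T_j=\bigoplus_iT_{j,i}$. Let $\widetilde S$ map the $i$-th summand to the $(i+1)$-st by $\Xi_i$ for $i<M$, and kill the $M$-th summand. By Step 2, $\widetilde T_1,\dots,\widetilde T_n,\widetilde S$ commute; by Step 4 their norms are at most $1+\Gamma$. So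
$$T_j:=(1+\Gamma)^{-1}\widetilde T_j\ (1\le j\le n),\qquad S:=(1+\Gamma)^{-1}\widetilde S$$
are $n+1$ commuting contractions in $M_L(R)$. These are the $S_1,\dots,S_{n+1}$ of the proposition.

**Step 6. The column.** The purpose is to choose weights whose ends and increments are small. Put
$$c_i=\sqrt{\tfrac2{M+2}}\,\sin\frac{\pi(i+1)}{M+2}\quad(-1\le i\le M+1),$$
so $c_{-1}=c_{M+1}=0$. From $\sum_{k=1}^{M+1}\sin^2\frac{\pi k}{M+2}=\frac{M+2}2$ we get $\sum_{i=0}^Mc_i^2=1$. Since $c_{i+1}+c_{i-1}=2\cos\frac\pi{M+2}\,c_i$ for $0\le i\le M$, multiplying by $c_i$ and summing gives $2\sum_ic_ic_{i+1}=2\cos\frac\pi{M+2}$, so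
$$\sum_{i=-1}^M(c_{i+1}-c_i)^2=2-2\cos\tfrac\pi{M+2}\le\Big(\frac\pi{M+2}\Big)^2.\tag{5}$$
(For $M=1$ the weights are $\frac1{\sqrt2},\frac1{\sqrt2}$ and the sum is $1$, as in the plan above.) Let $f_{i,r}$ be the standard column for the $r$-th coordinate of the $i$-th summand, and put $V''=\sum_{i=0}^Mc_if_{i,1}$ and $V=V''V'$, a unit column in $M_{L,1}(\mathbb C)$.

**Step 7. Property (i) for $S$ and $a$.** The first column of $\Xi_i$ has $a'$ in coordinate $1$ and $g_i$ in coordinate $2^i+1$, so $\widetilde Sf_{i,1}=f_{i+1,1}a'+g_if_{i+1,2^i+1}$ for $i<M$. Hence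
$$\widetilde SV''-V''a'=-c_0f_{0,1}a'+\sum_{i<M}(c_i-c_{i+1})f_{i+1,1}a'+\sum_{i<M}c_ig_i\,f_{i+1,2^i+1}.$$
Likewise $\widetilde S^*f_{i+1,1}=f_{i,1}a'^*$ for $i<M$ and $\widetilde S^*f_{0,1}=0$, so
$$\widetilde S^*V''-V''a'^*=\sum_{i<M}(c_{i+1}-c_i)f_{i,1}a'^*-c_Mf_{M,1}a'^*.$$
Different standard columns are orthogonal. By (5) the terms with $a'$ or $a'^*$ contribute at most $\frac\pi{M+2}$, and the last sum in the first formula at most $\max_{i<M}g_i\le\Gamma$. So both expressions have norm at most $\frac\pi{M+2}+\Gamma$. Since $V'$ is scalar, $a'V'=V'a$; and $\widetilde S-S=\Gamma S$. Therefore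
$$\|SV-Va\|,\ \|S^*V-Va^*\|\le\frac\pi{M+2}+2\Gamma\le\frac\varepsilon4+\frac\varepsilon4\le\varepsilon.$$

**Step 8. Property (i) for $T_j$ and $a_j$.** By Step 4, $\widetilde T_jV''-V''B_j=\sum_ic_i(T_{j,i}-B_j\otimes1_{2^i})f_{i,1}$ has norm at most $\big(\sum c_i^2\Gamma^2\big)^{1/2}=\Gamma$, and the same holds for the adjoints. With $\widetilde T_j-T_j=\Gamma T_j$ and (i) for $B_j,V'$ we get $\|T_jV-Va_j\|,\|T_j^*V-Va_j^*\|\le2\Gamma+t\le\varepsilon$.

**Step 9. Property (ii).** Let $x$ be as in Step 3. Then $\|[x\otimes1_L,T_j]\|\le\max_i\gamma_i=\gamma_M\le\varepsilon$. Since $x^{(i+1)}\Xi_i-\Xi_ix^{(i)}=\binom{[x^{(i)},a^{(i)}]}{0}$, also $\|[x\otimes1_L,S]\|\le\|[x,a]\|\le t\le\varepsilon$. $\square$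

## 5. Proof of Theorem A

**Step 1. Almost commuting lifts.** The purpose is to produce input for Proposition 1. As in Section 3, choose a surjective unital $*$-homomorphism $q:R=C^*(\mathbb F_\infty)\to\mathfrak A_n$ with kernel $J$, and contractions $\hat a_j\in R$ with $q(\hat a_j)=z_j$. Then $[\hat a_i,\hat a_j]\in J$. Let $(e_\lambda)$ be a quasicentral approximate unit of $J$ in $R$, and put $a_j=(1-e_\lambda)\hat a_j$. These are contractions with $q(a_j)=z_j$. From $a_ia_j=(1-e_\lambda)^2\hat a_i\hat a_j+(1-e_\lambda)[\hat a_i,1-e_\lambda]\hat a_j$ we get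
$$[a_i,a_j]=(1-e_\lambda)^2[\hat a_i,\hat a_j]+(1-e_\lambda)[\hat a_i,1-e_\lambda]\hat a_j-(1-e_\lambda)[\hat a_j,1-e_\lambda]\hat a_i .$$
The first term tends to $0$ because $(e_\lambda)$ is an approximate unit of $J$, the other two by quasicentrality. Given $\varepsilon\in(0,1)$, fix $\lambda$ with $\|[a_i,a_j]\|\le\delta_n(\varepsilon)$ for all $i,j$.

**Step 2. A ucp map into $R$ that almost splits $q$.** Proposition 1 gives commuting contractions $S_j\in M_L(R)$ and a unit column $V$. By universality there is a unital $*$-homomorphism $\pi:\mathfrak A_n\to M_L(R)$ with $\pi(z_j)=S_j$, and $\Psi_\varepsilon(y)=V^*\pi(y)V$ is a ucp map $\mathfrak A_n\to R$. Let $\mathbf w=\ell_1\cdots\ell_p$ be a word in the generators and their adjoints. The telescoping identity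
$$\mathbf w(S)V-V\mathbf w(a)=\sum_{r=1}^p\ell_1(S)\cdots\ell_{r-1}(S)\big(\ell_r(S)V-V\ell_r(a)\big)\ell_{r+1}(a)\cdots\ell_p(a)\tag{6}$$
and (i) show that the left side has norm at most $p\varepsilon$, since all letters are contractions. As $V^*V=1$, $\|\Psi_\varepsilon(\mathbf w(z))-\mathbf w(a)\|\le p\varepsilon$. Applying $q$ gives $\|q\Psi_\varepsilon(\mathbf w(z))-\mathbf w(z)\|\le p\varepsilon$.

**Step 3. Passing to the limit.** Words span a dense subspace and the maps $q\circ\Psi_\varepsilon$ are contractive, so $q\circ\Psi_\varepsilon\to\mathrm{id}$ in the point-norm topology as $\varepsilon\to0$. Each $q\circ\Psi_\varepsilon$ has the ucp lift $\Psi_\varepsilon$. By Arveson's closure theorem, $\mathrm{id}:\mathfrak A_n\to R/J$ has one too: there is a ucp $s:\mathfrak A_n\to R$ with $q\circ s=\mathrm{id}$.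

**Step 4. Lifting an arbitrary ucp map.** Let $u:\mathfrak A_n\to C/I$ be ucp. By the LP of $R$, $u\circ q$ has a ucp lift $\tilde u:R\to C$. Then $\tilde u\circ s$ is ucp and lifts $u\circ q\circ s=u$. With (4) this proves Theorem A. $\blacksquare$

## 6. Double commutation and the defect of a single pair

Could the same chain treat $X$? We would need the constructed contractions to commute also with each other's adjoints. For one doubling,
$$(T^\sharp)^*\Xi-\Xi T^*=\begin{pmatrix}[T^*,a]\\g^{-1}[a,T]^*a\end{pmatrix},$$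
which vanishes only if $[T^*,a]=0$ and $[a,T]^*a=0$. For $a=\mathsf Z$, $T=\mathsf X$ it does not vanish, since $a$ is unitary and $[a,T]\neq0$. So the construction stops at exactly this point, and Theorem B says that nothing can replace it.

To prove Theorem B we need matrices that almost doubly commute, but such that no doubly commuting contractions on a larger space compress to them approximately, in the sense of Proposition 1(i). We set up the language first.

**Hilbert–Schmidt conventions.** For a finite-dimensional Hilbert space $G$ and a Hilbert space $\mathcal K$, let $HS(G,\mathcal K)$ be the Hilbert space of Hilbert–Schmidt operators $G\to\mathcal K$. $B(\mathcal K)$ acts on it by left multiplication, and for $Y\in B(G)$ we write $R_Y\zeta=\zeta Y$. Then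
$$R_Y^*=R_{Y^*},\qquad R_YR_Z=R_{ZY},$$
left and right multiplications commute, and the commutant of all right multiplications is $B(\mathcal K)$. Canonically $HS(G_1\otimes G_2,\mathcal K)=HS(G_2,HS(G_1,\mathcal K))$. Here $R_{1\otimes Y}$ corresponds to $R_Y$, and left multiplication by $b\in B(\mathcal K)$ corresponds to left multiplication by the operator $\zeta\mapsto b\zeta$ on $HS(G_1,\mathcal K)$. For example, an isometry $W_0:G\to\mathcal K$ gives the unit vector $(\dim G)^{-1/2}W_0$ of $HS(G,\mathcal K)$.

The first candidate is the clock and shift. Suppose $u,v\in B(\mathcal K)$ commute, $w\in HS(\mathbb C^m,\mathcal K)$ is a unit vector, and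
$$\|uw-w\mathsf Z\|,\ \|u^*w-w\mathsf Z^*\|,\ \|vw-w\mathsf X\|,\ \|v^*w-w\mathsf X^*\|\le\varepsilon\le1 .$$
Put $u'=R_{\mathsf Z^*}u$, $v'=R_{\mathsf X^*}v$. Then $u'w-w=(uw-w\mathsf Z)\mathsf Z^*$ and $u'^*w-w=(u^*w-w\mathsf Z^*)\mathsf Z$, so $u',u'^*$ and likewise $v',v'^*$ move $w$ by at most $\varepsilon$. Moreover $u'v'=R_{\mathsf X^*\mathsf Z^*}uv$, and $\mathsf X^*\mathsf Z^*=(\mathsf{ZX})^*=q^{-1}\mathsf Z^*\mathsf X^*$, so $u'v'=q^{-1}v'u'$. The numbers $\langle u'v'w,w\rangle=\langle v'w,u'^*w\rangle$ and $\langle v'u'w,w\rangle=\langle u'w,v'^*w\rangle$ both lie within $2\varepsilon+\varepsilon^2\le3\varepsilon$ of $1$, and they differ by the factor $q^{-1}$. Hence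
$$|q-1|\,(1-3\varepsilon)\le6\varepsilon .$$

This is a contradiction only when $\varepsilon$ is small compared with $|q-1|\approx2\pi/m$. But a lift will give us some $\varepsilon_m\to0$ with no rate. And a single pair really cannot work: the classes of the clock and shift matrices ($m=1,2,\dots$) are commuting unitaries in $\prod_mM_m/\bigoplus_mM_m$. They give a $*$-homomorphism from $C(\mathbb T^2)$, which is separable and nuclear, so by the Choi–Effros lifting theorem it has a ucp lift. We need a contradiction that arises as soon as $\varepsilon$ is below a fixed constant, however small $|q-1|$ is.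

## 7. A matrix of signs amplifies the defect

Let $m\ge4$, $\theta=2\pi/m$, $q=e^{i\theta}$, and let $\kappa\in M_N(\{\pm1\})$ satisfy
$$\|\kappa\|\le\sqrt{2N}.\tag{7}$$
Such $\kappa$ exist for every $N$: start from $(1)$ and replace $K$ by $\begin{pmatrix}K&K\\K&-K\end{pmatrix}$ repeatedly. This gives a symmetric sign matrix of size $2^r$ whose square is $2^r1$, so of norm $2^{r/2}$ (a Sylvester–Hadamard matrix). Choose $N\le2^r<2N$ and take an $N\times N$ submatrix.

On $H_0=(\mathbb C^m)^{\otimes N}$ let $A_x$ be $\mathsf Z$ in the $x$-th leg and $B_y=\bigotimes_x\mathsf X^{\kappa_{xy}}$, for $1\le x,y\le N$. Since $\mathsf Z\mathsf X^{\pm1}=q^{\pm1}\mathsf X^{\pm1}\mathsf Z$,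
$$A_xB_y=q^{\kappa_{xy}}B_yA_x .\tag{8}$$
For $N=2$ and $\kappa=\begin{pmatrix}1&1\\1&-1\end{pmatrix}$: $A_1=\mathsf Z\otimes1$, $A_2=1\otimes\mathsf Z$, $B_1=\mathsf X\otimes\mathsf X$, $B_2=\mathsf X\otimes\mathsf X^{-1}$, and only $A_2B_2$ gets the phase $q^{-1}$. If all signs were $+1$, we would merely have many copies of one pair. The point of (7) is that no vectors $f_x,g_y$ of bounded size can have inner products $\langle f_x,g_y\rangle$ that correlate well with $\kappa_{xy}$.

**Lemma 2.** Let $w$ be a unit vector in a Hilbert space $\mathcal H$, let $u'_x,v'_y\in B(\mathcal H)$ ($1\le x,y\le N$) satisfy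
$$u'_xv'_y=q^{-\kappa_{xy}}v'_yu'_x,$$
and put $a_x=u'_xw-w$, $\hat a_x=u_x'^*w-w$, $b_y=v'_yw-w$, $\hat b_y=v_y'^*w-w$. If each of $\sum_x\|a_x\|^2$, $\sum_x\|\hat a_x\|^2$, $\sum_y\|b_y\|^2$, $\sum_y\|\hat b_y\|^2$ is at most $N\tau$ with $0\le\tau\le1$, then
$$\sin\theta\,\big(1-3\sqrt\tau\big)\le8\sqrt2\,N^{-1/2}.$$

**Proof.** Put
$$\mathsf L_{xy}=\langle v'_yw,u_x'^*w\rangle=1+\langle b_y,w\rangle+\langle w,\hat a_x\rangle+\langle b_y,\hat a_x\rangle,$$
$$\mathsf R_{xy}=\langle u'_xw,v_y'^*w\rangle=1+\langle a_x,w\rangle+\langle w,\hat b_y\rangle+\langle a_x,\hat b_y\rangle.$$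
Since $\mathsf L_{xy}=\langle u'_xv'_yw,w\rangle$ and $\mathsf R_{xy}=\langle v'_yu'_xw,w\rangle$,
$$\mathsf L_{xy}=q^{-\kappa_{xy}}\mathsf R_{xy}=(\cos\theta-i\kappa_{xy}\sin\theta)\mathsf R_{xy}.\tag{9}$$

**Step 1. Both matrices correlate weakly with $\kappa$.** Letting $\kappa$ act on $\mathbb C^N\otimes\mathcal H$, (7) gives
$$\Big|\sum_{x,y}\kappa_{xy}\langle f_x,g_y\rangle\Big|\le\sqrt{2N}\Big(\sum_x\|f_x\|^2\Big)^{1/2}\Big(\sum_y\|g_y\|^2\Big)^{1/2}$$
for vectors $f_x,g_y$, and the same with $\langle g_y,f_x\rangle$. Apply this to each of the four terms of $\mathsf L$ and of $\mathsf R$, using the constant family $w$ (whose squares sum to $N$) where a factor does not depend on $x$ or on $y$. The four bounds, divided by $N^2$, are $\sqrt2N^{-1/2}$ times $1,\sqrt\tau,\sqrt\tau,\tau$. So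
$$\Big|\tfrac1{N^2}\sum\kappa_{xy}\mathsf L_{xy}\Big|,\ \Big|\tfrac1{N^2}\sum\kappa_{xy}\mathsf R_{xy}\Big|\le\sqrt2\,N^{-1/2}(1+\sqrt\tau)^2\le4\sqrt2\,N^{-1/2}.$$

**Step 2. The average of $\mathsf R$ is near $1$.** By Cauchy–Schwarz, $\frac1N\sum_x\|a_x\|\le\sqrt\tau$ and $\frac1N\sum_y\|\hat b_y\|\le\sqrt\tau$, so $\big|\frac1{N^2}\sum\mathsf R_{xy}-1\big|\le2\sqrt\tau+\tau\le3\sqrt\tau$.

**Step 3. The phases force correlation.** Multiply (9) by $\kappa_{xy}$ and use $\kappa_{xy}^2=1$: $\kappa_{xy}\mathsf L_{xy}=\cos\theta\,\kappa_{xy}\mathsf R_{xy}-i\sin\theta\,\mathsf R_{xy}$. Averaging and using Steps 1 and 2, $\sin\theta\,(1-3\sqrt\tau)\le4\sqrt2N^{-1/2}+4\sqrt2N^{-1/2}$. $\square$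

Since $0<\theta\le\pi/2$, we have $\sin\theta\ge\frac2\pi\theta=\frac4m$. If $N\ge m^4$, the lemma reads $4m(1-3\sqrt\tau)\le8\sqrt2$. For large $m$ this fails as soon as $\tau$ is below a fixed constant such as $\frac1{36}$. That is the contradiction we wanted, and $\tau$ is only an average over $x$ or $y$.

A new obstacle appears. The $2N$ unitaries $A_x,B_y$ cannot serve as generators: their number grows with $m$, while in Theorem B everything must be coded into two contractions, with a fixed finite-dimensional $E$. So we pack the $A_x$ into one unitary, the $B_y$ into another, and must find a way to unpack them after lifting, with losses that do not depend on $N$.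

## 8. Packing the signs into two contractions

Let $\Lambda=SL_3(\mathbb Z)$ with a fixed finite set of generators $s_1,\dots,s_k$. Property (T) gives a constant $c>0$ such that
$$\max_i\|\pi(s_i)\zeta-\zeta\|\ge c\|\zeta\|\tag{10}$$
for every unitary representation $\pi$ of $\Lambda$ without nonzero invariant vectors and every vector $\zeta$.

**Step 1. Irreducible representations of large dimension.** The purpose is to have one finitely generated group that acts irreducibly on $\mathbb C^N$ for arbitrarily large $N$. Given $m\ge4$, let $p$ be a prime with $N:=p^2+p\ge m^4$. $\Lambda$ maps onto $SL_3(\mathbb F_p)$, because elementary matrices generate $SL_3(\mathbb F_p)$ and lift. The group $SL_3(\mathbb F_p)$ acts 2-transitively on the $p^2+p+1$ points of $\mathbb P^2(\mathbb F_p)$: two distinct points are spanned by independent vectors, which extend to a basis, and the third basis vector can be rescaled to make a determinant equal to $1$. The commutant of a permutation representation has as dimension the number of orbits on ordered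 pairs, here $2$. So the representation is the sum of two inequivalent irreducible ones; one is the constants, and the other is an irreducible unitary representation $\rho:\Lambda\to U(N)$.

**Step 2. Finitely many unitaries.** Take $\kappa,A_x,B_y,H_0$ from Section 7 for this $N$ and $m$. On $H=\mathbb C^N\otimes\mathbb C^N\otimes H_0$, $d=\dim H$, put for $1\le i,j\le k$
$$U_i=\rho(s_i)\otimes1\otimes1,\quad U_0=\sum_xe_{xx}\otimes1\otimes A_x,\quad V_j=1\otimes\rho(s_j)\otimes1,\quad V_0=\sum_y1\otimes e_{yy}\otimes B_y .$$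
All $[U_i,V_j]$ vanish except $[U_0,V_0]=\sum_{x,y}e_{xx}\otimes e_{yy}\otimes[A_x,B_y]$, and $\|[U_0,V_0]\|=|q-1|\le2\pi/m$ by (8). The number $2(k+1)$ of unitaries does not depend on $m$. The $\rho(s_i)$ are there to help unpack $U_0$.

**Step 3. Coding $k+1$ unitaries into one contraction.** The purpose is to recover the unitaries from a contraction by polynomials that do not depend on $m$. Let $l=k+3$ and $\mu=\frac1{4l}$. For unitaries $Y=(Y_0,\dots,Y_k)$ in a unital $C^*$-algebra $\mathcal B$ let $a[Y]=h+iy\in M_l(\mathcal B)$ with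
$$h=\sum_{s=1}^l\frac s{2l}\,e_{ss},\qquad y=\mu\Big(\sum_{s<l}(e_{s,s+1}+e_{s+1,s})+\sum_{i=0}^k\big(e_{1,i+3}\otimes Y_i+e_{i+3,1}\otimes Y_i^*\big)\Big).$$
Both are self-adjoint, $\|h\|=\frac12$, and $\|y\|\le\mu(2+2(k+1))\le\frac12$; so $\|a[Y]\|\le1$. Now $h$ and $y$ are the real and imaginary parts of $a[Y]$. As $h$ has distinct diagonal entries, each $e_{ss}$ is a polynomial in $h$ by interpolation. The positions $(1,i+3)$, $(i+3,1)$ do not meet the positions $(s,s+1)$, $(s+1,s)$, so $e_{s,s+1}=\mu^{-1}e_{ss}\,y\,e_{s+1,s+1}$; products and adjoints of these give all $e_{st}$. Also $e_{1,i+3}\otimes Y_i=\mu^{-1}e_{11}\,y\,e_{i+3,i+3}$ and $1_l\otimes Y_i=\sum_re_{r1}\,(e_{1,i+3}\otimes Y_i)\,e_{i+3,r}$. Hence there are noncommutative $*$-polynomials $F_0,\dots,F_k$, depending only on $k$, with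
$$F_i\big(a[Y],a[Y]^*\big)=1_l\otimes Y_i.\tag{11}$$

**Step 4. The homomorphism.** Take $m=m_n\to\infty$, with corresponding $N=N_n$, $d=d_n$ and so on. On $\mathbb C^l\otimes\mathbb C^l\otimes H$ let $\alpha_n=a[U]$ act on the first $\mathbb C^l$ and $H$, and let $\beta_n=a[V]$ act on the second $\mathbb C^l$ and $H$. Their matrix coefficients are combinations of scalars and $U_i^{\pm1}$, respectively $V_j^{\pm1}$. For unitaries $\|[U^{\pm1},V^{\pm1}]\|=\|[U,V]\|$, since $[U^{-1},V]=U^{-1}[V,U]U^{-1}$ and similarly for $V$. So $\|[\alpha_n,\beta_n]\|$ and $\|[\alpha_n,\beta_n^*]\|$ are at most $\mathrm{const}(k)\,m_n^{-1}\to0$. Let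
$$\mathcal D=\prod_nM_{l^2d_n},\qquad\mathcal I=\{(x_n)\in\mathcal D:\|x_n\|\to0\}=\bigoplus_nM_{l^2d_n}.$$
The classes of $(\alpha_n)$ and $(\beta_n)$ in $\mathcal D/\mathcal I$ are doubly commuting contractions, so they define a unital $*$-homomorphism $\sigma:X\to\mathcal D/\mathcal I$ with $\alpha\mapsto[(\alpha_n)]$, $\beta\mapsto[(\beta_n)]$. This is the homomorphism of Theorem B, with $k_n=l^2d_n$.

## 9. What a local lift would provide

Let $E=\mathrm{span}\{1,\alpha,\beta,\alpha^*,\beta^*,\alpha^*\alpha,\alpha\alpha^*,\beta^*\beta,\beta\beta^*\}$, and suppose from now on that there is a ucp $v:E\to\mathcal D$ that lifts $\sigma|_E$. We extract exactly commuting operators and a vector.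

**Step 1. Dilating.** By Arveson's extension theorem the $n$-th component of $v$ extends to a ucp map $\varphi_n:X\to M_{l^2d_n}$. Write $\varphi_n=W^*\pi(\cdot)W$ (minimal Stinespring), with $W$ an isometry from $\mathbb C^l\otimes\mathbb C^l\otimes H$ into a Hilbert space $K$; $K$ is separable because $X$ is. Put $\alpha'=\pi(\alpha)$, $\beta'=\pi(\beta)$. These are contractions, and $C^*(1,\alpha')$ and $C^*(1,\beta')$ commute. This is the exact commutation that the lift gives us.

**Step 2. $W$ almost intertwines.** Here we use that $E$ contains the quadratic terms. Since $v$ lifts $\sigma|_E$, $\varphi_n(\alpha)-\alpha_n\to0$ and $\varphi_n(\alpha^*\alpha)-\alpha_n^*\alpha_n\to0$ as $n\to\infty$. So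
$$\|\alpha'W-W\alpha_n\|^2=\|\varphi_n(\alpha^*\alpha)-\varphi_n(\alpha)^*\alpha_n-\alpha_n^*\varphi_n(\alpha)+\alpha_n^*\alpha_n\|\to0.$$
In the same way $\alpha'^*W-W\alpha_n^*\to0$ (using $\alpha\alpha^*$), and likewise for $\beta'$, $\beta'^*$.

**Step 3. Decoding.** Put $u_i=F_i(\alpha',\alpha'^*)$ and $v_j=F_j(\beta',\beta'^*)$. As $\alpha',\beta'$ are contractions, the norms of all $u_i,v_j$ are at most a constant $C_0=C_0(k)$. Telescoping each monomial as in (6) and using (11), we get $u_iW-W(1\otimes1\otimes U_i)\to0$ and $u_i^*W-W(1\otimes1\otimes U_i^*)\to0$, and similarly for $v_j$ and $V_j$.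

**Step 4. A unit vector.** Let $W_0:H\to K$, $W_0\zeta=W(e_1\otimes e_1\otimes\zeta)$, an isometry, and $w=d^{-1/2}W_0\in HS(H,K)$, a unit vector. Since $\|d^{-1/2}Z\|_{HS}\le\|Z\|$ for $Z:H\to K$, there are $\varepsilon=\varepsilon_n\to0$ with
$$\|u_iw-wU_i\|,\ \|u_i^*w-wU_i^*\|,\ \|v_jw-wV_j\|,\ \|v_j^*w-wV_j^*\|\le\varepsilon\qquad(0\le i,j\le k),\tag{12}$$
and all $u_i,u_i^*$ commute with all $v_j,v_j^*$.

To use Lemma 2 we need, instead of $u_0$ and $v_0$, individual operators for each $A_x$ and each $B_y$. The next two sections build the tool.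

## 10. Moving one vector to another inside a commutant

We recall standard forms. Every von Neumann algebra $\mathcal M$ has a standard form on a Hilbert space $L^2(\mathcal M)$ with a positive cone $\mathfrak P$. For a vector $\xi$ write $\omega_\xi=\langle\cdot\,\xi,\xi\rangle$.

**(F1)** Each normal positive functional on $\mathcal M$ is $\omega_\eta$ for a unique $\eta\in\mathfrak P$; for $\eta,\eta'\in\mathfrak P$, $\|\eta-\eta'\|^2\le\|\omega_\eta-\omega_{\eta'}\|$. For arbitrary vectors, $\|\omega_\xi-\omega_{\xi'}\|\le\|\xi-\xi'\|(\|\xi\|+\|\xi'\|)$.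

**(F2)** Let $\phi_0$ be a faithful normal state with GNS vector $\Omega$ and modular operator $\Delta$. The GNS space is a standard form with $\mathfrak P=\overline{\Delta^{1/4}\mathcal M_+\Omega}$. If an automorphism $\vartheta$ satisfies $\phi_0\circ\vartheta=\phi_0$, then $u_\vartheta:m\Omega\mapsto\vartheta(m)\Omega$ is a unitary with $u_\vartheta mu_\vartheta^*=\vartheta(m)$. It commutes with $m\Omega\mapsto m^*\Omega$ on $\mathcal M\Omega$, hence with $\Delta$, so it maps $\mathfrak P$ onto $\mathfrak P$. Consequently, if $\eta\in\mathfrak P$ represents $\omega$, then $u_\vartheta^*\eta\in\mathfrak P$ represents $\omega\circ\vartheta$, because $\langle\vartheta(m)\eta,\eta\rangle=\langle mu_\vartheta^*\eta,u_\vartheta^*\eta\rangle$.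

For $\mathcal M=M_N$ one may take $L^2(\mathcal M)=HS(\mathbb C^N)$ with left multiplication, and $\mathfrak P$ the positive matrices. The functional $\mathrm{Tr}(\cdot\,\varrho)$ with $\varrho\ge0$ is represented by $\varrho^{1/2}$.

**Lemma 3.** Let $\mathcal M\subseteq B(\mathcal H)$ be a von Neumann algebra, $\xi_1,\xi_2\in\mathcal H$, $r=\|\omega_{\xi_1}|_{\mathcal M}-\omega_{\xi_2}|_{\mathcal M}\|$. There is a contraction $t\in\mathcal M'$ with $\|t\xi_1-\xi_2\|^2\le r$ and $\|t^*\xi_2-\xi_1\|^2\le r$.

In the extreme case $\mathcal M=\mathbb C1$ and unit vectors, $r=0$ and the rank-one operator $t=\langle\cdot,\xi_1\rangle\xi_2$ does it.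

**Proof.** Let $\eta_i\in\mathfrak P$ represent $\omega_{\xi_i}|_{\mathcal M}$. Then $\|m\eta_i\|=\|m\xi_i\|$ for $m\in\mathcal M$, so $m\eta_i\mapsto m\xi_i$ extends to a partial isometry $\theta_i:L^2(\mathcal M)\to\mathcal H$ with initial space $\overline{\mathcal M\eta_i}$. It intertwines the actions of $\mathcal M$ (on $\mathcal M\eta_i$ by definition; on the orthogonal complement, which is $\mathcal M$-invariant, both sides are $0$), and $\theta_i\eta_i=\xi_i$, $\theta_i^*\xi_i=\eta_i$. Put $t=\theta_2\theta_1^*\in\mathcal M'$. Then $t\xi_1-\xi_2=\theta_2(\eta_1-\eta_2)$ and $t^*\xi_2-\xi_1=\theta_1(\eta_2-\eta_1)$. By (F1) both have squared norm at most $\|\eta_1-\eta_2\|^2\le r$. $\square$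

## 11. Unpacking a block-diagonal unitary with property (T)

**Lemma 4.** Let $\mathcal K$ be separable, $\mathcal P\subseteq B(\mathcal K)$ a von Neumann algebra, $G$ finite-dimensional, $\rho:\Lambda\to U(N)$ irreducible, $D_1,\dots,D_N\in U(G)$, and
$$Y_i=\rho(s_i)\otimes1\ (1\le i\le k),\qquad Y_0=\sum_{x=1}^Ne_{xx}\otimes D_x\in U(\mathbb C^N\otimes G).$$
Let $w\in\mathcal H:=HS(\mathbb C^N\otimes G,\mathcal K)$ be a unit vector, and let $y_0,\dots,y_k\in\mathcal P'\subseteq B(\mathcal K)$ satisfy $\|y_i\|\le C_0$, $\|y_iw-wY_i\|\le\varepsilon$, $\|y_i^*w-wY_i^*\|\le\varepsilon$, where $\varepsilon\le1$. Put $\varepsilon_0=(4+C_0)\varepsilon$. Then there are contractions $t_1,\dots,t_N\in B(\mathcal H)$ that commute with left multiplication by $\mathcal P$ and with all $R_{1\otimes Z}$, $Z\in B(G)$, and numbers $r_x\ge0$, such that (writing $wD_x=w(1\otimes D_x)$)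
$$\|t_xw-wD_x\|^2\le r_x,\qquad\|t_x^*(wD_x)-w\|^2\le r_x,\qquad\frac1N\sum_xr_x\le\tilde\varepsilon:=\varepsilon_0+8c^{-1}\varepsilon_0^{1/2}.$$

What matters is that $\tilde\varepsilon$ does not involve $N$. The idea is visible when $\varepsilon=0$. Let $\omega$ be the vector state of $w$ on the algebra generated by $\mathcal P$ and all right multiplications. The hypotheses make $\omega$ invariant under conjugation by each $R_{Y_i}$. For fixed $m$ in the algebra $\mathcal M_2$ generated by $\mathcal P$ and the $R_{1\otimes Z}$, the functional $Z_1\mapsto\omega(R_{Z_1\otimes1}m)$ on $M_N$ is then invariant under $\mathrm{Ad}\,\rho(\Lambda)$. Since $\rho$ is irreducible, it is a multiple of the trace. So $\omega$ is a product state, and invariance under $Y_0$, tested in the corner $e_{xx}$, is invariance under $D_x$. For $\varepsilon>0$ we need the same with errors. Each corner carries only weight $1/N$, so we need an error that does not grow with $N$; that is what property (T) gives.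

**Proof.** Let $\mathcal M$ be the von Neumann algebra on $\mathcal H$ generated by $\mathcal P$ (acting by left multiplication) and all $R_Z$, $Z\in B(\mathbb C^N\otimes G)$; it is $\mathcal P\bar\otimes B(\mathbb C^N)^{op}\bar\otimes B(G)^{op}$. Let $\mathcal M_2\subseteq\mathcal M$ be generated by $\mathcal P$ and the $R_{1\otimes Z}$, $Z\in B(G)$. Put $\omega=\omega_w|_{\mathcal M}$. For unitary $Y$ let $\alpha_Y(m)=R_Y^*mR_Y$. This automorphism of $\mathcal M$ fixes $\mathcal P$ pointwise, satisfies $\alpha_Y(R_Z)=R_{Y^*}R_{YZ}=R_{YZY^*}$, and $\omega_{wY}=\omega\circ\alpha_Y$ on $\mathcal M$.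

**Step 1. Approximate invariance: $\|\omega\circ\alpha_{Y_i}-\omega\|\le\varepsilon_0$ for $0\le i\le k$.** The purpose is to translate the hypotheses into a statement about $\omega$ alone. Let $m\in\mathcal M$, $\|m\|\le1$, $y=y_i$, $Y=Y_i$. Since $y,y^*\in\mathcal P'$ act by left multiplication, they commute with $m$. As $\|wY\|=1$ and $\|yw\|\le1+\varepsilon$,
$$|\langle m\,wY,wY\rangle-\langle m\,yw,yw\rangle|\le\varepsilon(2+\varepsilon)\le3\varepsilon .$$
Further $\langle m\,yw,yw\rangle=\langle m\,y^*yw,w\rangle$, and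
$$\|y^*yw-w\|\le\|y^*(yw-wY)\|+\|(y^*w-wY^*)Y\|\le(C_0+1)\varepsilon .$$
Adding up, $|\omega(\alpha_Y(m))-\omega(m)|\le(4+C_0)\varepsilon=\varepsilon_0$.

**Step 2. Invariance under all of $U(N)$.** The purpose is to pass from the finitely many $\rho(s_i)$ to every $S\in U(N)$. Since $\mathcal K$ is separable, $\mathcal P$ has a faithful normal state $\phi$. Let $\phi_0=\phi\otimes\mathrm{tr}\otimes\mathrm{tr}$ with $\mathrm{tr}$ the normalized trace; its GNS space is $L^2(\mathcal P,\phi)\otimes HS(\mathbb C^N)\otimes HS(G)$. For $S\in U(N)$ the automorphism $\alpha_{S\otimes1}$ preserves $\phi_0$, fixes $\mathcal P$ and all $R_{1\otimes Z}$, and sends $R_{Z\otimes1}$ to $R_{SZS^*\otimes1}$. So the unitary of (F2) is $u_S=1\otimes\mathrm{Ad}S\otimes1$, and $S\mapsto u_S$ is a continuous representation of $U(N)$. Let $\eta\in\mathfrak P$ represent $\omega$. By Step 1, (F1) and (F2), $\|u_{\rho(s_i)}^*\eta-\eta\|\le\varepsilon_0^{1/2}$, hence $\|u_{\rho(s_i)}\eta-\eta\|\le\varepsilon_0^{1/2}$, for $1\le i\le k$.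

By irreducibility of $\rho$, the invariant vectors of the representation $g\mapsto u_{\rho(g)}$ of $\Lambda$ are $L^2(\mathcal P,\phi)\otimes\mathbb C1_N\otimes HS(G)$. Let $e$ be the projection onto this space. It commutes with the representation, and on the range of $1-e$ there are no nonzero invariant vectors. So (10) gives
$$\|(1-e)\eta\|\le c^{-1}\max_i\|(1-e)(u_{\rho(s_i)}\eta-\eta)\|\le c^{-1}\varepsilon_0^{1/2}.$$
Now $u_Se=e$ for all $S\in U(N)$, not only for $S\in\rho(\Lambda)$. Hence $\|u_S^*\eta-\eta\|\le2c^{-1}\varepsilon_0^{1/2}$, and by (F1), as $\|\eta\|=1$,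
$$\|\omega\circ\alpha_{S\otimes1}-\omega\|\le4c^{-1}\varepsilon_0^{1/2}\qquad(S\in U(N)).$$

**Step 3. Averaging to a product.** The purpose is to replace $\omega$ by a nearby functional that is exactly a product. Put $\omega'=\int_{U(N)}\omega\circ\alpha_{S\otimes1}\,dS$ (Haar measure); the integrand is norm continuous because $S\mapsto u_S^*\eta$ is. Then $\|\omega'-\omega\|\le4c^{-1}\varepsilon_0^{1/2}$. Since $\alpha_{S\otimes1}(R_{Z_1\otimes1}m)=R_{SZ_1S^*\otimes1}m$ for $m\in\mathcal M_2$ and $\int SZ_1S^*dS=\mathrm{tr}(Z_1)1$,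
$$\omega'(R_{Z_1\otimes1}m)=\mathrm{tr}(Z_1)\,\omega(m)\qquad(Z_1\in M_N,\ m\in\mathcal M_2).\tag{13}$$

**Step 4. Reading $Y_0$ corner by corner.** The purpose is to bound $\|\omega\circ\alpha_{1\otimes D_x}-\omega\|$ on $\mathcal M_2$, on average over $x$. By Steps 1 and 3,
$$\|\omega'\circ\alpha_{Y_0}-\omega'\|\le\varepsilon_0+2\cdot4c^{-1}\varepsilon_0^{1/2}=\tilde\varepsilon .$$
Let $m_x\in\mathcal M_2$ with $\|m_x\|\le1$, for each $x$. The $R_{e_{xx}\otimes1}$ are orthogonal projections that commute with $\mathcal M_2$, so $m=\sum_xR_{e_{xx}\otimes1}m_x$ has norm at most $1$. From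
$$R_{Y_0}R_{e_{xx}\otimes1}=R_{e_{xx}\otimes1}R_{Y_0}=R_{e_{xx}\otimes D_x}=R_{e_{xx}\otimes1}R_{1\otimes D_x}$$
we get
$$\alpha_{Y_0}(R_{e_{xx}\otimes1}m_x)=R_{Y_0}^*R_{e_{xx}\otimes1}\,m_x\,R_{e_{xx}\otimes1}R_{Y_0}=R_{e_{xx}\otimes1}\,\alpha_{1\otimes D_x}(m_x),$$
and $\alpha_{1\otimes D_x}(m_x)\in\mathcal M_2$. Applying (13) with $Z_1=e_{xx}$, $\mathrm{tr}(e_{xx})=\frac1N$,
$$\Big|\frac1N\sum_x\big(\omega(\alpha_{1\otimes D_x}(m_x))-\omega(m_x)\big)\Big|=|\omega'(\alpha_{Y_0}(m))-\omega'(m)|\le\tilde\varepsilon .$$
The $m_x$ can be chosen independently of each other, phases included. Taking suprema, $\frac1N\sum_xr_x\le\tilde\varepsilon$ with $r_x:=\|(\omega\circ\alpha_{1\otimes D_x}-\omega)|_{\mathcal M_2}\|$.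

**Step 5. Producing the contractions.** On $\mathcal M_2$ we have $\omega\circ\alpha_{1\otimes D_x}=\omega_{wD_x}$. Lemma 3 for $\mathcal M_2$, $\xi_1=w$, $\xi_2=wD_x$ gives a contraction $t_x\in\mathcal M_2'$ with the two estimates. Being in $\mathcal M_2'$ means commuting with left multiplication by $\mathcal P$ and with all $R_{1\otimes Z}$. $\square$

## 12. Unpacking twice, and the contradiction

We return to (12), for $n$ so large that $\varepsilon_n\le1$ and $\tilde\varepsilon_n\le1$; here $\tilde\varepsilon=\tilde\varepsilon_n$ is formed from $\varepsilon_n$, $C_0$ and $c$ as in Lemma 4. Since $C_0$ and $c$ do not depend on $n$, $\tilde\varepsilon_n\to0$. We write $\mathcal H=HS(H,K)$, and $wA_x=w(1\otimes1\otimes A_x)$, similarly $wB_y$. The contractions that Lemma 4 produces from the $u_i$ need not lie in the von Neumann algebra generated by the $u_i$. So the two sides must be unpacked one after the other, the second relative to the result of the first.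

**Step 1. Unpacking $U_0$.** Apply Lemma 4 with $\mathcal K=K$; $\mathcal P=\mathcal V$, the von Neumann algebra generated by the $v_j$; $y_i=u_i\in\mathcal V'$; $G=\mathbb C^N\otimes H_0$; $D_x=1\otimes A_x$. Then $Y_i=U_i$ for $0\le i\le k$, and the hypotheses are those in (12). We obtain contractions $\tilde u_x$ on $\mathcal H$ that commute with left multiplication by $\mathcal V$ and with right multiplication by $1\otimes B(\mathbb C^N\otimes H_0)$, with
$$\|\tilde u_xw-wA_x\|^2\le r_x,\qquad\|\tilde u_x^*(wA_x)-w\|^2\le r_x,\qquad\frac1N\sum_xr_x\le\tilde\varepsilon .$$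

**Step 2. Unpacking $V_0$ without losing commutation.** Denote the first two tensor factors of $H$ by $\mathbb C^N_{(1)},\mathbb C^N_{(2)}$ and write
$$\mathcal H=HS(\mathbb C^N_{(2)}\otimes H_0,\mathcal K_1),\qquad\mathcal K_1=HS(\mathbb C^N_{(1)},K),$$
where $\mathcal K_1$ is separable. The $\tilde u_x$ commute with right multiplication by $B(\mathbb C^N_{(2)}\otimes H_0)$, so they are left multiplications by elements of $B(\mathcal K_1)$. Let $\mathcal U\subseteq B(\mathcal K_1)$ be the von Neumann algebra generated by these elements. The $v_j$ act on $\mathcal K_1$ by left multiplication, with norm at most $C_0$. They lie in $\mathcal U'$, because $\tilde u_x$ commutes with $v_j,v_j^*\in\mathcal V$. Apply Lemma 4 with $\mathcal K=\mathcal K_1$, $\mathcal P=\mathcal U$, $y_j=v_j$, $G=H_0$, $D_y=B_y$; then $R_{Y_j}$ corresponds to $R_{V_j}$, and the hypotheses are again in (12). We get contractions $\tilde v_y$ on $\mathcal H$ that commute with all $\tilde u_x,\tilde u_x^*$ and with right multiplication by $B(H_0)$, with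
$$\|\tilde v_yw-wB_y\|^2\le r'_y,\qquad\|\tilde v_y^*(wB_y)-w\|^2\le r'_y,\qquad\frac1N\sum_yr'_y\le\tilde\varepsilon .$$

**Step 3. Operators that almost fix $w$ and commute up to the phases.** The purpose is to reach the hypotheses of Lemma 2. Put $u'_x=R_{A_x^*}\tilde u_x$ and $v'_y=R_{B_y^*}\tilde v_y$. All $\tilde u_x,\tilde v_y$ commute with right multiplication by $B(H_0)$, so $u_x'^*\zeta=\tilde u_x^*(\zeta A_x)$ and $v_y'^*\zeta=\tilde v_y^*(\zeta B_y)$. By (8), $B_y^*A_x^*=(A_xB_y)^*=q^{-\kappa_{xy}}A_x^*B_y^*$. Hence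
$$u'_xv'_y=R_{A_x^*}R_{B_y^*}\tilde u_x\tilde v_y=R_{B_y^*A_x^*}\tilde u_x\tilde v_y=q^{-\kappa_{xy}}R_{A_x^*B_y^*}\tilde v_y\tilde u_x=q^{-\kappa_{xy}}R_{B_y^*}R_{A_x^*}\tilde v_y\tilde u_x=q^{-\kappa_{xy}}v'_yu'_x .$$
In the notation of Lemma 2, $a_x=(\tilde u_xw-wA_x)A_x^*$ and $\hat a_x=\tilde u_x^*(wA_x)-w$, so $\|a_x\|^2,\|\hat a_x\|^2\le r_x$. Likewise $\|b_y\|^2,\|\hat b_y\|^2\le r'_y$. So all four sums in Lemma 2 are at most $N\tilde\varepsilon$.

**Step 4. Contradiction.** Lemma 2 with $\tau=\tilde\varepsilon_n$ gives $\sin\theta\,(1-3\sqrt{\tilde\varepsilon_n})\le8\sqrt2\,N_n^{-1/2}$. Since $\sin\theta\ge4/m_n$ and $N_n\ge m_n^4$,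
$$4m_n\big(1-3\sqrt{\tilde\varepsilon_n}\big)\le8\sqrt2$$
for all large $n$. This is absurd, because $m_n\to\infty$ and $\tilde\varepsilon_n\to0$. So $\sigma|_E$ has no ucp lift. As $\sigma$ is a unital $*$-homomorphism, in particular ucp, $X$ fails the LLP. This proves Theorem B. $\blacksquare$

## 13. Products of free groups

We prove Corollary C. Recall $C^*(G_1\times G_2)=C^*(G_1)\otimes_{\max}C^*(G_2)$.

**Step 1. $\min(r,s)=1$.** By symmetry let $s=1$. First, $C^*(\mathbb F_r)$ has the LLP. Indeed $\mathbb F_r\to\mathbb F_\infty\to\mathbb F_r$ (include a set of free generators, then send the remaining generators to $1$) is the identity. This gives $*$-homomorphisms $\iota:C^*(\mathbb F_r)\to C^*(\mathbb F_\infty)$ and $\varpi:C^*(\mathbb F_\infty)\to C^*(\mathbb F_r)$ with $\varpi\iota=\mathrm{id}$. For ucp $u:C^*(\mathbb F_r)\to C/I$, lift $u\circ\varpi$ by Kirchberg's theorem and compose with $\iota$. Now $C^*(\mathbb F_r\times\mathbb Z)=C^*(\mathbb F_r)\otimes C(\mathbb T)$. Since $C(\mathbb T)$ is nuclear and $C^*(\mathbb F_r)$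 has the LLP,
$$(C^*(\mathbb F_r)\otimes C(\mathbb T))\otimes_{\max}B(\ell^2)=C(\mathbb T)\otimes(C^*(\mathbb F_r)\otimes_{\max}B(\ell^2))=C(\mathbb T)\otimes_{\min}C^*(\mathbb F_r)\otimes_{\min}B(\ell^2),$$
so the LLP holds by Kirchberg's criterion.

**Step 2. $r,s\ge2$: reduction to $\mathbb F_\infty\times\mathbb F_\infty$.** Suppose $C^*(\mathbb F_r\times\mathbb F_s)$ has the LLP. Since $\mathbb F_r$ and $\mathbb F_s$ contain copies of $\mathbb F_\infty$, it contains $C^*(\mathbb F_\infty\times\mathbb F_\infty)$ as the range of a conditional expectation $\mathcal E$ (the one that kills group elements outside the subgroup). If $u$ is a ucp map from the subalgebra to $C/I$ and $E$ is a finite-dimensional operator system in the subalgebra, then $u\circ\mathcal E$ is ucp on the large algebra, and a ucp lift of $(u\circ\mathcal E)|_E=u|_E$ exists. So $C^*(\mathbb F_\infty)\otimes_{\max}C^*(\mathbb F_\infty)$ has the LLP.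

**Step 3. Reduction to $X$.** Let $p:C^*(\mathbb F_\infty)\to\mathcal C$ be a surjective unital $*$-homomorphism, and lift the generating contraction $z$ to a contraction. By universality of $\mathcal C$ this gives a unital $*$-homomorphism $s:\mathcal C\to C^*(\mathbb F_\infty)$ with $p\,s=\mathrm{id}$. Maximal tensor products are functorial for $*$-homomorphisms, so $(p\otimes p)(s\otimes s)=\mathrm{id}$ on $X$. Let $u:X\to C/I$ be ucp and $E\subseteq X$ a finite-dimensional operator system. By the LLP from Step 2, $u\circ(p\otimes p)$ has a ucp lift on the finite-dimensional operator system $(s\otimes s)(E)$. Composed with $s\otimes s$, it lifts $u|_E$. So $X$ would have the LLP, which contradicts Theorem B. $\blacksquare$
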